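\title{Reducible and singular moduli spaces of sheaves on $\mathbb{P}^3$ with maximal third Chern character}

\begin{abstract}
Fix the rank and the first two Chern characters of Gieseker-semistable sheaves on $\mathbb{P}^3$, and take the third Chern character as large as possible. We disprove the conjecture that the resulting moduli space is smooth and irreducible whenever all of its sheaves are stable. For every $r\ge 11$ not divisible by $3$, the character $(r,0,-3,6-r)$ satisfies these hypotheses, but its moduli space is singular and has irreducible components of dimensions $12$ and $13$. Its points are the kernels of the evaluation maps of stable one-dimensional sheaves with Hilbert polynomial $3n+r$, and for $r\ge 13$ this correspondence is an isomorphism of moduli spaces.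
\end{abstract}

\section{Introduction}

Let $\mathbb{P}^3$ be complex projective space with hyperplane class $H$. We identify the Chern character of a coherent sheaf $E$ with the tuple $\operatorname{ch}(E)=(r,c,d,e)$, where $\operatorname{ch}_0=r$, $\operatorname{ch}_1=cH$, $\operatorname{ch}_2=dH^2$, $\operatorname{ch}_3=eH^3$, and we write $M(v)$ for the moduli space of Gieseker-semistable sheaves with $\operatorname{ch}(E)=v$. Definitions are recalled in Section~\ref{sec:conv}; ``(semi)stable'' always means Gieseker-(semi)stable.

When $r,c,d$ are fixed, $e$ detects what happens at isolated points: replacing $E$ by the kernel of a surjection $E\to\mathcal{O}_x$ keeps $r,c,d$ and lowers $e$ by one. In rank one this is easy to see. The space $M(1,0,0,e)$ parametrizes ideal sheaves of finite subschemes of length $-e$; the largest value is $e=0$, and $M(1,0,0,0)$ is the reduced point $[\mathcal{O}]$. The space $M(1,0,-1,e)$ parametrizes ideal sheaves $I_Z\subset I_L$ of colength $1-e$ in the ideal sheaf of a line $L$; the largest value is $e=1$, and $M(1,0,-1,1)$ is smooth and irreducible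 of dimension $4$, with one point for each line (Example~\ref{ex:lines}). In both cases maximality of $e$ removes the floating points, and the moduli space that remains is as good as one could wish. The following conjecture, posed in \cite{Schmidt}, predicts this behavior in general.

\begin{quote}
\textbf{Conjecture.} Let $r\in\mathbb{Z}_{\ge0}$, $c\in\mathbb{Z}$, $d\in\frac12\mathbb{Z}$, $e\in\frac16\mathbb{Z}$ be such that $M(r,c,d,e)\ne\emptyset$ but $M(r,c,d,e')=\emptyset$ for all $e'>e$. If all semistable sheaves with Chern character $(r,c,d,e)$ are stable, then $M(r,c,d,e)$ is smooth and irreducible.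
\end{quote}

Both conclusions fail, for instance for $(11,0,-3,-5)$ and $(13,0,-3,-7)$.

\begin{theorem}\label{thm:A}
Let $r\ge 11$ with $3\nmid r$, and let $v_r=(r,0,-3,6-r)$. Then $M(v_r)\ne\emptyset$, $M(r,0,-3,e')=\emptyset$ for all $e'>6-r$, and every semistable sheaf with character $v_r$ is stable. Moreover:
\begin{enumerate}
\item $M(v_r)$ has an irreducible component of dimension $12$ and another of dimension $13$, so it is reducible;
\item $M(v_r)$ is singular, at a point of the $13$-dimensional component.
\end{enumerate}
\end{theorem}

The counterexamples come from sheaves on cubic curves, and in fact all of $M(v_r)$ does. For a coherent sheaf $T$ let $E_T$ be the kernel of the evaluation map $H^0(T)\otimes\mathcal{O}\to T$; write $E^{**}$ for the double dual of $E$.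

\begin{theorem}\label{thm:B}
Let $r\ge 11$ with $3\nmid r$. Then $T\mapsto E_T$ is a bijection from the moduli space $M_{\mathbb{P}^3}(3n+r)$ of stable one-dimensional sheaves with Hilbert polynomial $3n+r$ to $M(v_r)$, with inverse $E\mapsto E^{**}/E$. For $r\ge13$ it is an isomorphism of schemes.
\end{theorem}

Here is the idea. The conjecture says nothing about one-dimensional sheaves $T$ directly: twisting by $\mathcal{O}(1)$ raises $\operatorname{ch}_3(T)$ by $\operatorname{ch}_2(T)>0$, so there is no maximum. But if $T$ has Hilbert polynomial $3n+r$, is globally generated and has $H^1(T)=0$, then $E_T$ has character $v_r$ and no cohomology at all. On the other hand, every semistable $E$ with character $(r,0,-3,e)$ and $r\ge2$ turns out to satisfy $\chi(E)=-h^1(E)\le0$, and this inequality reads $e\le 6-r$. So the sheaves $E_T$ have maximal third Chern character, and they inherit the geometry of the sheaves $T$. The polynomial $3n+r$ is realized in two ways. Twisted cubics depend on $12$ parameters, and the line bundle of degree $r-1$ on such a curve has no moduli. Plane cubics also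 depend on $3+9=12$ parameters, but line bundles of degree $r$ on a curve of genus one contribute one more.

Section~\ref{sec:kernel} sets up the sheaves $E_T$ and works out the case of a line, where the mechanism and the need for a lower bound on $r$ are already visible. Section~\ref{sec:bound} proves the bound on $e$, Section~\ref{sec:stable} the stability of $E_T$, Section~\ref{sec:A} Theorem~\ref{thm:A} and Section~\ref{sec:B} Theorem~\ref{thm:B}.

\section{Conventions and standard facts}\label{sec:conv}

\subsection*{Riemann--Roch and duality}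
For $\operatorname{ch}(E)=(r,c,d,e)$,
\begin{equation}\label{eq:RR}
\chi(E(n))=r\binom{n+3}{3}+c\Bigl(\frac{n^2}{2}+2n+\frac{11}{6}\Bigr)+d(n+2)+e .
\end{equation}
If $c=0$, then $d=-c_2(E)$ is an integer. Serre duality, with $\omega=\mathcal{O}(-4)$, reads $\operatorname{Ext}^i(E,F)\cong\operatorname{Ext}^{3-i}(F,E(-4))^*$. A torsion sheaf has $c_1\ge0$, with equality if and only if its support has dimension $\le1$. The \emph{degree} of a sheaf $T$ of dimension $\le 1$ is $\deg T=\operatorname{ch}_2(T)$, the coefficient of $n$ in $\chi(T(n))$; it is a nonnegative integer, additive in exact sequences, and zero exactly when $\dim T\le0$. A sheaf $T$ of dimension $\le1$ with $H^1(T(-1))=0$ is $0$-regular in the sense of Castelnuovo--Mumford, hence globally generated with $H^1(T)=0$.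

\subsection*{Reflexive sheaves}
A nonzero sheaf is \emph{pure} if all its nonzero subsheaves have the same dimension of support. A subsheaf $E'$ of a pure sheaf $E$ is \emph{saturated} if $E/E'$ is zero or pure of the same dimension as $E$; every $E'$ lies in a smallest saturated subsheaf, its saturation, and the quotient of the two has smaller dimension. A torsion-free sheaf $E$ is locally free outside a closed set of codimension $\ge2$ and embeds in $E^{**}$ with cokernel of dimension $\le1$; it is \emph{reflexive} if $E=E^{**}$. We use three facts. A map of reflexive sheaves that is an isomorphism outside a closed set of codimension $\ge2$ is an isomorphism. A saturated subsheaf of a reflexive sheaf is reflexive. A reflexive sheaf of rank one is some $\mathcal{O}(m)$, so a torsion-free sheaf of rank one is $I_Z(m)$ with $\dim Z\le1$.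

\subsection*{Stability}
A sheaf $E$ is \emph{semistable} (\emph{stable}) if it is pure and $p_{E'}\le p_E$ ($p_{E'}<p_E$) for all subsheaves $0\ne E'\subsetneq E$, where $p_E$ is the Hilbert polynomial divided by its leading coefficient and polynomials are compared for $n\gg0$. It suffices to test saturated subsheaves. In positive rank, \eqref{eq:RR} shows that one compares the triples $(c/r,d/r,e/r)$ lexicographically. In particular:
\begin{equation}\label{eq:test}
\begin{gathered}\text{if $E$ is semistable with $\operatorname{ch}(E)=(r,0,-\gamma,e)$ and $0\ne E'\subset E$}\\ \text{has rank $r'$ and $c_1(E')=0$, then $\operatorname{ch}_2(E')/r'\le-\gamma/r$.}\end{gathered}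
\end{equation}
For a pure one-dimensional sheaf $T$ one compares the numbers $\chi/\deg$: $T$ is semistable (stable) if and only if $\chi(T'')/\deg T''\ge\chi(T)/\deg T$ (resp.\ $>$) for all pure one-dimensional quotients $T''\neq T$.

A torsion-free sheaf $F$ with slope $\mu=c/r$ is \emph{$\mu$-semistable} if nonzero subsheaves have slope $\le\mu$, equivalently if nonzero torsion-free quotients have slope $\ge\mu$. Semistable sheaves of positive rank are $\mu$-semistable; so are $\mathcal{O}^k$, and the dual and double dual of a $\mu$-semistable sheaf. Every torsion-free $X$ has a \emph{Harder--Narasimhan} (HN) \emph{filtration} $0=X_0\subset\dots\subset X_k=X$ with torsion-free $\mu$-semistable factors of strictly decreasing slopes. \emph{Bogomolov's inequality} \cite[Thm.~7.3.1]{HL} says that a $\mu$-semistable torsion-free sheaf satisfies $c^2-2rd\ge0$.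

\subsection*{Families and moduli}
A \emph{family} over a scheme $B$ of finite type over $\mathbb{C}$ is a coherent sheaf on $\mathbb{P}^3\times B$ that is flat over $B$; let $p$ be the projection to $B$. The scheme $M(v)$ corepresents the functor of families of semistable sheaves with character $v$: each such family gives a morphism $B\to M(v)$, naturally in $B$, and $M(v)$ is universal with this property. If all semistable sheaves are stable, the closed points of $M(v)$ are the isomorphism classes of stable sheaves. The tangent space of $M(v)$ at a stable $[E]$ is $\operatorname{Ext}^1(E,E)$ \cite[Cor.~4.5.2]{HL}. We use three standard consequences and facts.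
\begin{itemize}
\item[(T)] If $Y\subset M(v)$ is closed and irreducible, contains a stable $[E]$, and $\dim Y\ge\operatorname{ext}^1(E,E)$, then equality holds, $M(v)$ is smooth at $[E]$, and $Y$ is the only irreducible component through $[E]$. (The local dimension is then at least the dimension of the tangent space, so the local ring is regular, hence a domain.)
\item[(B1)] If the fibers of a family $\mathcal{F}$ have $H^i(\mathcal{F}_b)=0$ for $i>0$, then $R^ip_*\mathcal{F}=0$ for $i>0$, and $p_*\mathcal{F}$ is locally free and commutes with base change.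
\item[(B2)] The kernel of a surjection of families is a family, and its fibers are the kernels on fibers. A map into a family that is injective on every fiber is injective with flat cokernel.
\end{itemize}

\subsection*{Subsheaves of trivial bundles}
All our sheaves will sit inside a trivial bundle $U\otimes\mathcal{O}$, so we need to know its subsheaves of slope zero.

\begin{lemma}\label{lem:trivial}
\begin{enumerate}
\item[(a)] A saturated subsheaf $K\subset U\otimes\mathcal{O}$ with $c_1(K)=0$ equals $U'\otimes\mathcal{O}$ for a subspace $U'\subset U$.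
\item[(b)] If $F$ is torsion-free and $\mu$-semistable with $c_1(F)=0$, then $H^0(F)\otimes\mathcal{O}\to F$ is injective, so $h^0(F)\le\operatorname{rk}F$. If $F$ is reflexive and $h^0(F)=\operatorname{rk}F$, then $F$ is trivial.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The quotient $R=(U\otimes\mathcal{O})/K$ is torsion-free and generated by $U$, with $c_1(R)=0$; let $q$ be its rank, and assume $q>0$. Take $q$ elements of $U$ that generate $R$ at the generic point. The determinant of the resulting map $\mathcal{O}^q\to R\subset R^{**}$ is a nonzero section of $(\Lambda^qR)^{**}=\mathcal{O}$, hence vanishes nowhere. So $\mathcal{O}^q\to R^{**}$ is an isomorphism where $R^{**}$ is locally free, hence everywhere, and $R=R^{**}=\mathcal{O}^q$. The surjection $U\otimes\mathcal{O}\to\mathcal{O}^q$ is a constant matrix, and $U'$ is its kernel.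

(b) The image of the evaluation map has $c_1\le0$ as a subsheaf of $F$ and $c_1\ge0$ as a torsion-free quotient of a trivial bundle. So the kernel is saturated with $c_1=0$ and equals $U'\otimes\mathcal{O}$ by (a). Elements of $U'$ are sections of $F$ that vanish, so $U'=0$. If $h^0(F)=\operatorname{rk}F$, the cokernel is torsion with $c_1=0$, so the evaluation map is an isomorphism outside codimension two.
\end{proof}

\section{Kernel sheaves, and the case of a line}\label{sec:kernel}

Call a sheaf $T$ \emph{admissible} if $\dim T\le1$, $T$ is globally generated and $H^1(T)=0$. Write $\chi(T(n))=\delta n+r$ and $U=H^0(T)$, so that $\dim U=r$ and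
\begin{equation}\label{eq:def}
0\to E_T\to U\otimes\mathcal{O}\to T\to0 .
\end{equation}

\begin{lemma}\label{lem:kernel}
Let $T$ be admissible and $E=E_T$.
\begin{enumerate}
\item[(a)] $\operatorname{ch}(E)=(r,0,-\delta,2\delta-r)$, $H^i(E)=0$ for all $i$, $E^{**}=U\otimes\mathcal{O}$ and $T=E^{**}/E$.
\item[(b)] Every nonzero subsheaf of $E$ has $c_1\le0$. A nonzero saturated $E'\subset E$ with $c_1(E')=0$ is the kernel of $U'\otimes\mathcal{O}\to T$ for a subspace $0\ne U'\subset U$. The image $T'$ of this map is nonzero, $U'\subset H^0(T')$, and $\operatorname{ch}_2(E')=-\deg T'$.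
\item[(c)] $\operatorname{Ext}^2(T,\mathcal{O})\cong H^1(T(-4))^*$, and with $\psi\colon\operatorname{Ext}^2(T,\mathcal{O})\otimes U\to\operatorname{Ext}^2(T,T)$, $\psi(\xi\otimes u)=u\circ\xi$, there is an exact sequence
\[0\to\operatorname{Ext}^1(T,T)\to\operatorname{Ext}^1(E,E)\to\ker\psi\to0 .\]
\item[(d)] If $\mathcal{T}$ is a family with admissible fibers $T_b$, then $\ker(p^*p_*\mathcal{T}\to\mathcal{T})$ is a family with fibers $E_{T_b}$, and its formation commutes with base change.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:RR}, $\operatorname{ch}(T)=(0,0,\delta,r-2\delta)$. In the cohomology sequence of \eqref{eq:def} the map $U\to H^0(T)$ is the identity, and $\mathcal{O}$ and $T$ have no higher cohomology. The map $E^{**}\to U\otimes\mathcal{O}$ is an isomorphism off the support of $T$, hence an isomorphism.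

(b) The first claim holds because $U\otimes\mathcal{O}$ is $\mu$-semistable. The saturation $K$ of $E'$ in $U\otimes\mathcal{O}$ has $0=c_1(E')\le c_1(K)\le0$, so $K=U'\otimes\mathcal{O}$ by Lemma~\ref{lem:trivial}(a). The torsion sheaf $(E\cap K)/E'$ lies in the torsion-free sheaf $E/E'$, so $E'=E\cap K=\ker(U'\otimes\mathcal{O}\to T)$. Elements of $U'$ are sections of $T$ with values in $T'$, and $\operatorname{ch}(E')=\operatorname{ch}(U'\otimes\mathcal{O})-\operatorname{ch}(T')$.

(c) Apply $\operatorname{Hom}(-,E)$ to \eqref{eq:def}: as $E$ has no cohomology, $\operatorname{Ext}^1(E,E)\cong\operatorname{Ext}^2(T,E)$. Apply $\operatorname{Hom}(T,-)$: as $\operatorname{Ext}^1(T,\mathcal{O})=H^2(T(-4))^*=0$, we get the exact sequence $0\to\operatorname{Ext}^1(T,T)\to\operatorname{Ext}^2(T,E)\to\operatorname{Ext}^2(T,\mathcal{O})\otimes U\to\operatorname{Ext}^2(T,T)$, whose last map is $\psi$.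

(d) By (B1), $p^*p_*\mathcal{T}\to\mathcal{T}$ restricts to the evaluation map on each fiber, so it is surjective by Nakayama's lemma; apply (B2).
\end{proof}

Part (c) says that first-order deformations of $T$ inject into those of $E_T$, and that $\ker\psi$ measures the deformations of $E_T$ that do not come from $T$. On a smooth curve $\psi$ is multiplication of sections.

\begin{lemma}\label{lem:smooth}
Let $T$ be an admissible line bundle on a smooth connected curve $C\subset\mathbb{P}^3$ with normal bundle $N_C$. Then $\operatorname{ext}^1(T,T)=h^1(\mathcal{O}_C)+h^0(N_C)$, $\operatorname{Ext}^2(T,\mathcal{O})=H^0(T^{-1}\otimes\det N_C)$, and $\ker\psi$ is contained in the kernel of the multiplication map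
\[m\colon H^0(T^{-1}\otimes\det N_C)\otimes H^0(T)\to H^0(\det N_C),\]
with equality if $H^1(N_C)=0$.
\end{lemma}

\begin{proof}
Locally $C=\{x=y=0\}$ and $T\cong\mathcal{O}_C$, and the Koszul resolution computes $\mathcal{E}xt^q(\mathcal{O}_C,G)$ as the cohomology of $G\to G^2\to G$, with differentials given by $x$ and $y$. For $G=\mathcal{O}$ only $q=2$ survives. For $G=\mathcal{O}_C$ the differentials vanish, and following a change of the generators $x,y$ gives $\mathcal{E}xt^q(T,T)=\Lambda^qN_C$ globally. For every $G$ the top term is $G/(x,y)G$, so $\mathcal{E}xt^2(T,G)=\mathcal{E}xt^2(T,\mathcal{O})\otimes G$ functorially in $G$. Hence $\mathcal{E}xt^2(T,\mathcal{O})=T^{-1}\otimes\det N_C$, and a section $u\colon\mathcal{O}\to T$ induces multiplication by $u$ from $T^{-1}\otimes\det N_C$ to $\det N_C$. The local-to-global spectral sequence $H^p(\mathcal{E}xt^q)\Rightarrow\operatorname{Ext}^{p+q}$ has only the columns $p=0,1$, so it gives $\operatorname{Ext}^2(T,\mathcal{O})=H^0(\mathcal{E}xt^2(T,\mathcal{O}))$ and exact sequences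
\[0\to H^1(\Lambda^{q-1}N_C)\to\operatorname{Ext}^q(T,T)\to H^0(\Lambda^qN_C)\to0 .\]
The case $q=1$ gives the formula. For $q=2$, the composite of $\psi$ with the surjection onto $H^0(\det N_C)$ is $m$.
\end{proof}

\begin{example}[Lines]\label{ex:lines}
Let $L$ be a line, $r\ge1$ and $T=\mathcal{O}_L(r-1)$, so $\chi(T(n))=n+r$. Then $E=E_T$ has character $(r,0,-1,2-r)$, and $E=I_L$ for $r=1$.

\emph{Stability.} Let $E'\subset E$ be saturated of rank $0<r'<r$. If $c_1(E')<0$, it does not destabilize. Otherwise $T'$ is a nonzero subsheaf of $\mathcal{O}_L(r-1)$, so it has degree $1$, and $\operatorname{ch}_2(E')/r'=-1/r'<-1/r$.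

\emph{Maximality.} A sheaf with character $(r,0,-1,e)$ has $\chi=r-2+e$. Proposition~\ref{prop:bound} will show that $\chi\le0$ for semistable sheaves when $r\ge2$, and $\chi(E)=0$.

\emph{Tangent space.} Here $N_L=\mathcal{O}_L(1)^2$, so $\operatorname{ext}^1(T,T)=4$, $H^1(N_L)=0$, and $\ker\psi$ is the kernel of
\[H^0(\mathcal{O}_L(3-r))\otimes H^0(\mathcal{O}_L(r-1))\to H^0(\mathcal{O}_L(2)).\]
For $r\ge4$ the source is zero. For $r=1$ and $r=3$ one factor is $\mathbb{C}$ and the map is bijective. So for $r\ne2$ we have $\operatorname{ext}^1(E,E)=4$. The Grassmannian of lines maps to $M(r,0,-1,2-r)$ by Lemma~\ref{lem:kernel}(d), injectively because $L$ is the support of $E^{**}/E$; by (T) its image is a component along which the moduli space is smooth.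

\emph{The exception.} For $r=2$ the kernel is spanned by $s\otimes t-t\otimes s$, where $s,t$ are coordinates on $L$, and $\operatorname{ext}^1(E,E)=5$. In this case there are other stable sheaves. In the Euler sequence $0\to\Omega(1)\to\mathcal{O}^4\to\mathcal{O}(1)\to0$, the vector $(-x_1,x_0,-x_3,x_2)$ defines a nowhere vanishing map $\mathcal{O}(-1)\to\Omega(1)$. Its cokernel is a rank-two bundle with character $(3,-1,-\frac12,-\frac16)-(1,-1,\frac12,-\frac16)=(2,0,-1,0)$ and no sections. It is stable, since a saturated rank-one subsheaf $\mathcal{O}(m)$ with $m\ge0$ would give a section, and it is not a kernel sheaf, being locally free.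
\end{example}

Degree three follows the same pattern: $r\ge13$ plays the role of $r\ge4$, the value $r=11$ that of $r=3$, and small ranks are exceptional. Two things are new. The bound on $e$ is delicate in degree three, because plane cubics have $H^1(\mathcal{O}_C)\ne0$, and the support of $T$ may be reducible or nonreduced.

\section{The bound on the third Chern character}\label{sec:bound}

For $\operatorname{ch}(E)=(r,0,-\gamma,e)$ we have $\chi(E)=r-2\gamma+e$, so a bound on $e$ follows from the vanishing of $H^0(E)$ and $H^2(E)$. The first is immediate from stability. For the second, a nonzero class in $H^2(E)^*=\operatorname{Ext}^1(E,\mathcal{O}(-4))$ defines an extension $X$ with $c_1=-4$ and $\operatorname{ch}_2=8-\gamma$. For small $\gamma$ this violates Bogomolov's inequality so badly that the HN filtration of $X$ is almost determined. We isolate the numerical statement, which is used again in Section~\ref{sec:B}.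

\begin{lemma}\label{lem:num}
Let $A_1,\dots,A_k$ be torsion-free $\mu$-semistable sheaves with $(\operatorname{ch}_0,\operatorname{ch}_1,\operatorname{ch}_2)(A_i)=(r_i,c_i,d_i)$. Put $a_i=|c_i|$ and assume $a_1/r_1>\dots>a_k/r_k$, $\sum r_i\ge3$, $\sum a_i=4$ and $\sum d_i\ge5$. Then $r_1=1$, so $k\ge2$, and one of the following holds:
\begin{enumerate}
\item[(a)] $a_1=4$;
\item[(b)] $k=3$, $(a_1,a_2,a_3)=(3,1,0)$, $r_2=1$, $d_3=0$ and $\sum d_i=5$.
\end{enumerate}
\end{lemma}

\begin{proof}
Bogomolov's inequality gives $d_i\le a_i^2/(2r_i)\le a_ia_1/(2r_1)$, and summing gives $5\le 2a_1/r_1$. Since $a_1\le4$, this forces $r_1=1$ and $a_1\in\{3,4\}$. Let $a_1=3$. Then $d_1\le\frac92$, so $\sum_{i\ge2}d_i\ge\frac12$. The remaining $a_i$ sum to $1$ and the ratios $a_i/r_i$ decrease strictly, so $a_2=1$ and there is at most one further sheaf $A_3$, with $a_3=0$. From $d_2\le1/(2r_2)$ and $d_3\le0$ we get $r_2=1$ and equality in all these estimates. As $r_1+r_2=2<3$, the sheaf $A_3$ is present.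
\end{proof}

\begin{lemma}\label{lem:ext}
Let $F$ be torsion-free and $\mu$-semistable of rank $r\ge2$ with $c_1=0$, $\operatorname{ch}_2=-\gamma$, $0\le\gamma\le3$. If $\operatorname{Ext}^1(F,\mathcal{O}(-4))\ne0$, then $\gamma=3$ and $F$ contains a nonzero subsheaf $N$ with $c_1(N)=\operatorname{ch}_2(N)=0$.
\end{lemma}

\begin{proof}
Let $0\to\mathcal{O}(-4)\to X\to F\to0$ be non-split. Then $X$ is torsion-free with $(\operatorname{ch}_0,\operatorname{ch}_1,\operatorname{ch}_2)=(r+1,-4,8-\gamma)$, where $r+1\ge3$ and $8-\gamma\ge5$. Let $X_i$ be its HN filtration, of length $k$, and $G=X/X_{k-1}$. Lemma~\ref{lem:num} applied to $X$ alone shows that $X$ is not $\mu$-semistable, so $k\ge2$.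

The map $\mathcal{O}(-4)\to G$ is nonzero. Otherwise $G$ would be a quotient of $F$, the smallest HN slope of $X$ would be $\ge0$, and so $c_1(X)\ge0$. A nonzero map from a line bundle to a torsion-free sheaf is injective, so $\mathcal{O}(-4)\cap X_{k-1}=0$ and $X_{k-1}$ embeds in $F$. Hence $\mu(X_1)\le0$, all HN factors have $c_1\le0$, and Lemma~\ref{lem:num} applies to them in reverse order, with $A_1=G$.

In case (a), $G=I_Z(-4)$, and the injection $\mathcal{O}(-4)\to I_Z(-4)\subset\mathcal{O}(-4)$ is a nonzero scalar. So $\mathcal{O}(-4)\to G$ is an isomorphism and $X\to G$ splits the extension, a contradiction. In case (b), $8-\gamma=5$, and $N=A_3=X_1\subset F$ has $c_1=\operatorname{ch}_2=0$.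
\end{proof}

\begin{proposition}\label{prop:bound}
Let $r\ge2$, $\gamma\in\{1,2,3\}$, and let $E$ be semistable with $\operatorname{ch}(E)=(r,0,-\gamma,e)$. Then $H^0(E)=H^2(E)=H^3(E)=0$ and $e\le2\gamma-r$, with equality if and only if $H^1(E)=0$.
\end{proposition}

\begin{proof}
By \eqref{eq:test}, $E$ has no nonzero subsheaf with $c_1=\operatorname{ch}_2=0$. A nonzero section would give such a subsheaf $\mathcal{O}\subset E$, and so would a nonzero element of $H^2(E)^*=\operatorname{Ext}^1(E,\mathcal{O}(-4))$, by Lemma~\ref{lem:ext}. Also $H^3(E)^*=\operatorname{Hom}(E,\mathcal{O}(-4))=0$ by $\mu$-semistability. So $r-2\gamma+e=\chi(E)=-h^1(E)$.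
\end{proof}

\begin{remark}
The exceptional case of Lemma~\ref{lem:ext} is caused by plane cubics $C$. The Koszul complex $0\to\mathcal{O}(-4)\to\mathcal{O}(-1)\oplus\mathcal{O}(-3)\to I_C\to0$ does not split, and $F=\mathcal{O}^{r-1}\oplus I_C$ realizes case (b). As $\chi(I_C)=1$, this $F$ has character $(r,0,-3,6)$ and violates the bound $e\le 6-r$. For $r\ge2$ it is $\mu$-semistable, so $\mu$-semistability does not suffice in Proposition~\ref{prop:bound}; for $r=1$ it is stable, so $r\ge2$ is needed.
\end{remark}

\section{Stability of kernel sheaves in degree three}\label{sec:stable}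

To repeat the stability argument of Example~\ref{ex:lines} for a stable $T$ of degree three we need two vanishing statements: $H^1(T(-1))=0$, so that $T$ is admissible, and $H^1(T')=0$ for globally generated subsheaves $T'$ of smaller degree, so that stability of $T$, which bounds $\chi(T')$, bounds $h^0(T')$. Both reduce by duality to structure sheaves of curves.

For a pure one-dimensional sheaf $T$ we have $\mathcal{E}xt^q(T,\omega)=0$ for $q\ne2$. The sheaf $T^D=\mathcal{E}xt^2(T,\omega)$ is pure one-dimensional, $T^{DD}=T$, and $T\mapsto T^D$ is exact on short exact sequences of such sheaves. Serre duality gives $H^i(T^D)=\operatorname{Ext}^{2+i}(T,\omega)=H^{1-i}(T)^*$, so $\chi(T^D)=-\chi(T)$ and, after twisting, $\deg T^D=\deg T$. A \emph{pure curve} is a one-dimensional subscheme $C$ with $\mathcal{O}_C$ pure.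

\begin{lemma}\label{lem:curves}
\begin{enumerate}
\item[(i)] A pure curve $C\subset\mathbb{P}^3$ of degree $\delta\le3$ has $h^1(\mathcal{O}_C)\le\binom{\delta-1}{2}$, so $\chi(\mathcal{O}_C)\ge0$.
\item[(ii)] A semistable one-dimensional sheaf $T$ of degree $3$ with $\chi(T)>0$ has $H^1(T)=0$.
\item[(iii)] A globally generated pure one-dimensional sheaf $T$ of degree $\le2$ has $H^1(T)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\Gamma$ be a general plane section of $C$, of length $\delta$, and let $h_\Gamma(n)$ be the rank of $H^0(\mathcal{O}(n))\to H^0(\mathcal{O}_\Gamma(n))$. From $0\to\mathcal{O}_C(n-1)\to\mathcal{O}_C(n)\to\mathcal{O}_\Gamma(n)\to0$ we get $h^1(\mathcal{O}_C(n-1))-h^1(\mathcal{O}_C(n))\le\delta-h_\Gamma(n)$. In an affine chart containing $\Gamma$, $h_\Gamma(n)=\dim A_n$, where $A_n\subset H^0(\mathcal{O}_\Gamma)$ is the image of the polynomials of degree $\le n$. Since $A_{n+1}=A_1A_n$, the chain $A_0\subset A_1\subset\cdots$ increases strictly until it reaches $H^0(\mathcal{O}_\Gamma)$, so $h_\Gamma(n)\ge\min(\delta,n+1)$. Summing over $n\ge1$ gives $h^1(\mathcal{O}_C)\le\sum_{n\ge1}\max(\delta-n-1,0)=\binom{\delta-1}{2}\le1$,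 and $h^0(\mathcal{O}_C)\ge1$.

For (ii) and (iii) suppose $H^1(T)\ne0$. A nonzero section of $T^D$ has image $\mathcal{O}_C\subset T^D$ for a pure curve $C$ of degree $\le\deg T$. Let $B$ be the saturation of $\mathcal{O}_C$ in $T^D$. Dualizing $0\to B\to T^D\to T^D/B\to0$ gives a surjection $T\to B^D$. Since $B/\mathcal{O}_C$ has dimension $\le 0$, we have $\chi(B)\ge\chi(\mathcal{O}_C)$ and $\mathcal{E}xt^2(B/\mathcal{O}_C,\omega)=0$, so $B^D$ embeds in $\mathcal{O}_C^D$.

(ii) The quotient $B^D$ of $T$ has $\chi(B^D)=-\chi(B)\le-\chi(\mathcal{O}_C)\le0$, while semistability requires $\chi(B^D)>0$.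

(iii) The sheaf $B^D\ne0$ is globally generated, so $0\ne H^0(\mathcal{O}_C^D)=H^1(\mathcal{O}_C)^*$, contradicting (i) for $\delta\le2$.
\end{proof}

\begin{proposition}\label{prop:stable}
Let $r\ge4$ and let $T$ be stable with $\chi(T(n))=3n+r$. Then $T$ is admissible and $E_T$ is stable with character $(r,0,-3,6-r)$.
\end{proposition}

\begin{proof}
As $\chi(T(-1))=r-3>0$, Lemma~\ref{lem:curves}(ii) gives $H^1(T(-1))=0$, so $T$ is admissible by regularity. By Lemma~\ref{lem:kernel}(b) it suffices to consider $E'=\ker(U'\otimes\mathcal{O}\to T)$ with $0<r'=\dim U'<r$ and to show $\delta'/r'>3/r$, where $\delta'\in\{1,2,3\}$ is the degree of the image $T'$, a nonzero subsheaf of the pure sheaf $T$. For $\delta'=3$ this is $r'<r$. For $\delta'\le2$, Lemma~\ref{lem:curves}(iii) and stability of $T$ give $r'\le h^0(T')=\chi(T')<r\delta'/3$.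
\end{proof}

The proposition applies to every torsion-free sheaf $T$ of rank one on an integral cubic curve with $\chi(T)=r$: nonzero subsheaves of $T$ have finite colength, so $T$ is stable.

\begin{lemma}\label{lem:coprime}
If $3\nmid r$, then every semistable sheaf with character $(r,0,-3,e)$, $r>0$, and every semistable sheaf with Hilbert polynomial $3n+r$ is stable.
\end{lemma}

\begin{proof}
If $0\ne E'\subset E$ has $p_{E'}=p_E$, then $c'=0$, so $d'\in\mathbb{Z}$, and $rd'=-3r'$. Hence $r\mid r'$, so $r'=r$, the Hilbert polynomials agree, and $E'=E$. For $T'\subset T$, the equality $\chi(T')/\deg T'=r/3$ forces $\deg T'=3$, $\chi(T')=r$ and $T'=T$.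
\end{proof}

\begin{remark}
If $r=3m$, the stability hypothesis of the conjecture fails for $v_r$: the sum of three of the stable sheaves with character $(m,0,-1,2-m)$ from Example~\ref{ex:lines} is semistable, not stable, and has character $(r,0,-3,6-r)$.
\end{remark}

\section{Two components and a singular point}\label{sec:A}

Let $r\ge11$, $3\nmid r$, and $M=M(v_r)$. A \emph{twisted cubic} is the image of $\mathbb{P}^1$ under the embedding given by a basis of $H^0(\mathcal{O}_{\mathbb{P}^1}(3))$. By (T), a family of kernel sheaves fills a component of $M$ once its dimension reaches that of the tangent space, so we compute the latter first.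

\begin{lemma}\label{lem:tangent}
Let $C$ be a twisted cubic or a smooth plane cubic, and $T$ a line bundle on $C$ with $\chi(T)=r$. Then $\operatorname{ext}^1(E_T,E_T)$ is $12$ in the first case and $13$ in the second.
\end{lemma}

\begin{proof}
The bundle $T(-4)$ is $\mathcal{O}_{\mathbb{P}^1}(r-13)$, respectively a line bundle of degree $r-12$ on a curve of genus one. If $r\ge13$, then $H^1(T(-4))=0$ and the source of $\psi$ vanishes. If $r=11$, then $h^1(T(-4))=1$ in both cases, so $H^0(T^{-1}\otimes\det N_C)$ is spanned by one section $\xi\neq0$. Every element of the source of $\psi$ is then $\xi\otimes u$, and $m(\xi\otimes u)=\xi u\ne0$ for $u\ne0$ because $C$ is integral. As $r\neq12$, we have $\ker\psi=0$ in all cases, and Lemmas~\ref{lem:kernel}(c) and~\ref{lem:smooth} give $\operatorname{ext}^1(E_T,E_T)=h^1(\mathcal{O}_C)+h^0(N_C)$.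

For a twisted cubic, $N_C$ is a quotient of $T_{\mathbb{P}^3}|_C$, hence of $\mathcal{O}_{\mathbb{P}^1}(3)^4$, so $H^1(N_C)=0$. Its degree is $12-2=10$, so $h^0(N_C)=10+2=12$. A plane cubic is a complete intersection with $N_C=\mathcal{O}_C(1)\oplus\mathcal{O}_C(3)$, which gives $1+3+9=13$.
\end{proof}

\begin{remark}
This is where $r\ge11$ enters Theorem~\ref{thm:A}. For a twisted cubic and $4\le r\le10$, the map $m$ goes from $H^0(\mathcal{O}_{\mathbb{P}^1}(11-r))\otimes H^0(\mathcal{O}_{\mathbb{P}^1}(r-1))$, of dimension $r(12-r)\ge20$, to $H^0(\mathcal{O}_{\mathbb{P}^1}(10))$, of dimension $11$. So $\ker\psi\ne0$ and $\operatorname{ext}^1(E_T,E_T)>12$.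
\end{remark}

\subsection*{The component of dimension 12}
Fix a twisted cubic $C_1$, let $T_1=\mathcal{O}_{\mathbb{P}^1}(r-1)$ on it and $E_1=E_{T_1}$, which is stable by Proposition~\ref{prop:stable}. The translates $g^*E_1$ form a family over $PGL_4$; let $Y_{12}\subset M$ be the closure of the image, which is irreducible. If $g^*E_1\cong E_1$, then $g$ preserves $C_1=\operatorname{Supp}(E_1^{**}/E_1)$. If $g$ fixes $C_1$ pointwise, the irreducible curve $C_1$ lies in one eigenspace of a matrix representing $g$, and $g=1$ since $C_1$ spans $\mathbb{P}^3$. So the stabilizer embeds in $\operatorname{Aut}(C_1)=PGL_2$, and $\dim Y_{12}\ge15-3=12$. By Lemma~\ref{lem:tangent} and (T), $Y_{12}$ is an irreducible component of dimension $12$.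

\subsection*{The component of dimension 13}
We need an irreducible family that contains line bundles on smooth plane cubics and also, for later use, sheaves that are not locally free on singular cubics. Twisted ideal sheaves of points do both. Write $r=3k-j$ with $j\in\{1,2\}$. Let $B$ be the variety of tuples $(V,x_1,\dots,x_j,C)$ with $V$ a plane, $x_i\in V$ distinct points, and $C\subset V$ an integral cubic through the $x_i$. One or two distinct points impose independent conditions on plane cubics, so $B$ is open in a $\mathbb{P}^{9-j}$-bundle over the irreducible variety of tuples $(V,x_1,\dots,x_j)$. Thus $B$ is irreducible of dimension $3+2j+9-j=12+j$. With $Z=\{x_1,\dots,x_j\}$, the sheaf $T=I_{Z/C}(k)$ is torsion-free of rank one on $C$ with $\chi(T(n))=3(n+k)-j=3n+r$. By (B2) these sheaves form a family, being kernels of $\mathcal{O}_C(k)\to\mathcal{O}_Z(k)$. Proposition~\ref{prop:stable} and Lemma~\ref{lem:kernel}(d) give a morphism $B\to M$; let $Y_{13}$ be the closure of its image.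

Take a point of $B$ with $C$ smooth. The class $[E_T]$ determines $T=E_T^{**}/E_T$, hence $C$, its plane $V$, and the linear equivalence class of the divisor $x_1+\dots+x_j$. On a curve of genus one the linear system $|x_1+\dots+x_j|$ has dimension $j-1$, so the fiber of $B\to M$ through our point has dimension $\le j-1$. Hence $\dim Y_{13}\ge12+j-(j-1)=13$. By Lemma~\ref{lem:tangent} and (T), $Y_{13}$ is an irreducible component of dimension $13$.

\subsection*{The singular point}
On a nodal plane cubic there are torsion-free sheaves of rank one that come from the normalization $\mathbb{P}^1$ and so resemble line bundles on a twisted cubic. Such a sheaf has one more first-order deformation out of the plane than a line bundle on a smooth plane cubic: four instead of three.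

Let $C\subset V$ be an integral nodal cubic with normalization $\nu\colon\mathbb{P}^1\to C$, let $x_1$ be the node with preimages $y,y'$, and, if $j=2$, let $x_2$ be a smooth point. Near the node, $\mathcal{O}_C\subset\nu_*\mathcal{O}_{\mathbb{P}^1}$ consists of the functions with $f(y)=f(y')$, so $I_{x_1/C}=\nu_*\mathcal{O}_{\mathbb{P}^1}(-y-y')$. Since $\nu^*\mathcal{O}(1)=\mathcal{O}_{\mathbb{P}^1}(3)$ and $\nu$ is an isomorphism over $x_2$, the projection formula gives $T_0:=I_{Z/C}(k)=\nu_*\mathcal{L}$ with $\deg\mathcal{L}=3k-2-(j-1)=r-1$. By construction $E_0=E_{T_0}$ defines a point of $Y_{13}$.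

\begin{lemma}\label{lem:fourteen}
$\operatorname{ext}^1_{\mathbb{P}^3}(T_0,T_0)=14$.
\end{lemma}

\begin{proof}
Let $\iota\colon V\to\mathbb{P}^3$ be the inclusion. Tensoring the resolution $\mathcal{O}(-1)\to\mathcal{O}$ of $\mathcal{O}_V$ with $T_0$ gives the zero map, so $L_0\iota^*\iota_*T_0=T_0$, $L_1\iota^*\iota_*T_0=T_0(-1)$, and the other derived pullbacks vanish. The spectral sequence $\operatorname{Ext}^p_V(L_q\iota^*\iota_*T_0,T_0)\Rightarrow\operatorname{Ext}^{p+q}_{\mathbb{P}^3}(T_0,T_0)$ yields
\[0\to\operatorname{Ext}^1_V(T_0,T_0)\to\operatorname{Ext}^1_{\mathbb{P}^3}(T_0,T_0)\to\operatorname{Hom}_V(T_0,T_0(1))\to\operatorname{Ext}^2_V(T_0,T_0).\]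
An $\mathcal{O}_C$-linear map $\varphi$ between torsion-free $\nu_*\mathcal{O}_{\mathbb{P}^1}$-modules is $\nu_*\mathcal{O}_{\mathbb{P}^1}$-linear: if $a=f/g$ with $f,g$ local sections of $\mathcal{O}_C$, then $g\cdot(\varphi(as)-a\varphi(s))=\varphi(fs)-f\varphi(s)=0$. Therefore $\operatorname{Hom}_V(T_0,T_0(n))=H^0(\mathcal{O}_{\mathbb{P}^1}(3n))$. This has dimension $1$ for $n=0$, dimension $4$ for $n=1$, and vanishes for $n=-3$, so $\operatorname{Ext}^2_V(T_0,T_0)=\operatorname{Hom}_V(T_0,T_0(-3))^*=0$ by Serre duality on $V$. On $V$ the sheaf $T_0$ has rank $0$ and $c_1$ equal to three times a line, so Riemann--Roch gives $\chi_V(T_0,T_0)=-c_1^2=-9$ and $\operatorname{ext}^1_V(T_0,T_0)=1+9=10$. The total is $10+4$.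
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The space $M$ is nonempty by Proposition~\ref{prop:stable}, the value $e=6-r$ is maximal by Proposition~\ref{prop:bound}, and semistable sheaves are stable by Lemma~\ref{lem:coprime}. The components $Y_{12}$ and $Y_{13}$ give (1). By Lemmas~\ref{lem:kernel}(c) and~\ref{lem:fourteen}, the tangent space of $M$ at $[E_0]$ has dimension $\ge14$. If $M$ were smooth at $[E_0]$, there would be only one irreducible component through $[E_0]$, of dimension $\ge14$. But $Y_{13}$ is a component through $[E_0]$, which proves (2).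
\end{proof}

\begin{remark}
The point $[E_0]$ also lies on $Y_{12}$. Let $V=\{x_3=0\}$, write $\nu=(f_0:f_1:f_2:0)$, and complete the independent cubic forms $f_0,f_1,f_2$ to a basis by $f_3$. The maps $\phi_t=(f_0:f_1:f_2:tf_3)$ define a finite morphism $\mathbb{P}^1\times\mathbb{A}^1\to\mathbb{P}^3\times\mathbb{A}^1$, so the sheaves $\phi_{t*}\mathcal{L}$ form a family over $\mathbb{A}^1$. For $t\ne0$ they are $PGL_4$-translates of $T_1$, and for $t=0$ we get $T_0$.
\end{remark}

\section{Every sheaf in $M(v_r)$ is a kernel sheaf}\label{sec:B}

To invert $T\mapsto E_T$ we must show that $F=E^{**}$ is trivial, that is, by Lemma~\ref{lem:trivial}(b), that $F$ or $F^*$ has $r$ sections. The difficulty is that $\operatorname{ch}_3(F)$, and with it $\chi(F)$, is unknown. But $\operatorname{ch}_3(F)$ cancels in the sum $\chi(\mathcal{O},F)+\chi(F,\mathcal{O})$, which bounds $h^0(F)+h^0(F^*)$ from below once $H^2(F)$ and $\operatorname{Ext}^2(F,\mathcal{O})=H^1(F(-4))^*$ vanish. The first group is controlled by Lemma~\ref{lem:ext}; the second needs its mirror image.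

\begin{lemma}\label{lem:ext2}
Let $F$ be reflexive and $\mu$-semistable of rank $r\ge2$ with $c_1=0$, $\operatorname{ch}_2=-\gamma$, $0\le\gamma\le3$. If $H^1(F(-4))\ne0$, then $\gamma=3$ and $\mathcal{O}\subset F$.
\end{lemma}

\begin{proof}
Let $0\to F\to X\to\mathcal{O}(4)\to0$ be non-split. It splits locally, so $X$ is reflexive, with $(\operatorname{ch}_0,\operatorname{ch}_1,\operatorname{ch}_2)=(r+1,4,8-\gamma)$. Let $X_i$ be its HN filtration with factors $G_1,\dots,G_k$; by Lemma~\ref{lem:num} applied to $X$ alone, $k\ge2$. The map $X_1\to\mathcal{O}(4)$ is nonzero, since otherwise $X_1\subset F$, the largest HN slope is $\le0$, and $c_1(X)\le0$. The cokernel of $F\to G_k$ is $\mathcal{O}(4)/\operatorname{im}(X_{k-1})$, which is therefore torsion. So the image $\bar F$ of $F$ in $G_k$ satisfies $0\le c_1(\bar F)\le c_1(G_k)$, where the first inequality is $\mu$-semistability of $F$. Thus all $G_i$ have $c_1\ge0$, and Lemma~\ref{lem:num} applies with $A_i=G_i$.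

In case (a), $X_1$ is saturated of rank one in the reflexive sheaf $X$, so $X_1=\mathcal{O}(4)$. The nonzero map $X_1\to\mathcal{O}(4)$ is an isomorphism and splits the extension, a contradiction. In case (b), $\gamma=3$, $k=3$, and $G_3$ has rank $r-1$ and $c_1(G_3)=0$, so $c_1(\bar F)=0$. The kernel of $F\to\bar F$ is saturated of rank one in $F$ with $c_1=0$, so it is $\mathcal{O}$.
\end{proof}

Reflexivity is what rules out case (a): for $F=I_x^{\oplus2}$ with $x$ a point we have $\gamma=0$ and $H^1(F(-4))\ne0$.

\begin{proposition}\label{prop:dual}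
Let $r\ge11$ and let $E$ be semistable with $\operatorname{ch}(E)=(r,0,-3,e)$. Then $E^{**}\cong\mathcal{O}^r$.
\end{proposition}

\begin{proof}
Let $F=E^{**}$, $q=\deg(F/E)\ge0$ and $\gamma=3-q$, so $\operatorname{ch}_2(F)=-\gamma$. The sheaf $F$ is $\mu$-semistable, so $\gamma\ge0$ by Bogomolov's inequality. Semistability of $E$ limits the trivial-looking subsheaves of $F$. If $0\ne N\subset F$ has rank $s$ and $c_1(N)=\operatorname{ch}_2(N)=0$, then $N\cap E=\ker(N\to F/E)$ has rank $s$, $c_1=0$ and $\operatorname{ch}_2\ge-q$, so \eqref{eq:test} gives $-q/s\le-3/r$, that is,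
\begin{equation}\label{eq:N}
s\le r(3-\gamma)/3 .
\end{equation}
For $\gamma=3$ no such $N$ exists, so the exceptional cases of Lemmas~\ref{lem:ext} and~\ref{lem:ext2} do not occur, and $H^2(F)=0=\operatorname{Ext}^2(F,\mathcal{O})$. Put $k=h^0(F)$ and $l=\hom(F,\mathcal{O})=h^0(F^*)$. Then $k\ge\chi(F)$ and $l\ge\chi(F,\mathcal{O})=-\chi(F(-4))$, because only odd-degree groups remain besides $k$ and $l$. With $e_F=\operatorname{ch}_3(F)$, formula \eqref{eq:RR} gives $\chi(F)=r-2\gamma+e_F$ and $\chi(F(-4))=-r+2\gamma+e_F$, so
\[k+l\ge2r-4\gamma .\]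
By Lemma~\ref{lem:trivial}(b), applied to $F$ and $F^*$, we have $\mathcal{O}^k\subset F$, $\mathcal{O}^l\subset F^*$ and $k,l\le r$, and $F$ is trivial if $k=r$ or $l=r$. If $\gamma=0$, then $k=r$ and we are done.

Suppose $\gamma\ge1$. Then $F$ is not trivial, so $l\le r-1$ and $k\ge r+1-4\gamma$. On the other hand $k\le r-r\gamma/3$, by \eqref{eq:N} if $k>0$ and because $\gamma\le3$ if $k=0$. Together, $r\le12-3/\gamma\le11$, with equality only for $\gamma=3$. So $r=11$, $\gamma=3$, $k=0$, and $l=10$ since $22-12\le l\le 10$. The map $F\to\mathcal{O}^{10}$ dual to $\mathcal{O}^{10}\subset F^*$ has generic rank $10$. Its kernel is saturated of rank one, hence $\mathcal{O}(m)$, and its image in $\mathcal{O}^{10}$ has $c_1=-m\le0$. So $m\ge0$ and $k\ge1$, a contradiction.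
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}: the bijection]
By Lemma~\ref{lem:coprime} the points of both spaces are isomorphism classes of stable sheaves. By Proposition~\ref{prop:stable} and Lemma~\ref{lem:kernel}(a), $T\mapsto E_T$ is well defined and $E_T^{**}/E_T=T$. It remains to show that every $[E]\in M(v_r)$ is $E_T$ for a stable $T$.

By Proposition~\ref{prop:dual}, $E^{**}=U\otimes\mathcal{O}$ with $\dim U=r$. Put $T=E^{**}/E$, of dimension $\le1$ with $\operatorname{ch}(T)=(0,0,3,r-6)$, that is, $\chi(T(n))=3n+r$. By Proposition~\ref{prop:bound}, $E$ has no cohomology; this is where maximality of $e$ is used. So $U\to H^0(T)$ is bijective, $H^1(T)=H^2(E)=0$, and $E=E_T$.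

For a subsheaf $T'\subset T$ with $U'=H^0(T')\subset U$ of dimension $r'>0$, the sheaf $\ker(U'\otimes\mathcal{O}\to T')\subset E$ has rank $r'$, $c_1=0$ and $\operatorname{ch}_2\ge-\deg T'$. So \eqref{eq:test} gives
\begin{equation}\label{eq:h0}
h^0(T')\le r\deg(T')/3\qquad\text{for all }T'\subset T,
\end{equation}
the case $r'=0$ being trivial. A zero-dimensional $T'$ has $h^0(T')=0$ by \eqref{eq:h0}, so $T'=0$ and $T$ is pure. Let $T\to T''$ be a pure one-dimensional quotient with kernel $T'\ne0$; then $\delta''=\deg T''\in\{1,2\}$. The number $r(3-\delta'')/3$ is not an integer because $3\nmid r$, so \eqref{eq:h0} is strict. Since $H^1(T'')$ is a quotient of $H^1(T)=0$,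
\[\chi(T'')=h^0(T'')\ge r-h^0(T')>r-r(3-\delta'')/3=r\delta''/3 ,\]
and $T$ is stable.
\end{proof}

To upgrade the bijection to an isomorphism of schemes we must invert the construction in families over arbitrary bases. Double duals do not commute with base change in general, so we recover $U$ instead as the dual of $\operatorname{Hom}(E,\mathcal{O})$ and use cohomology and base change for relative Ext sheaves (\cite[\S1]{AK}, \cite[Thm.~1.4]{Lange}). For a family $\mathcal{E}$ let $\mathcal{E}xt^i_p(\mathcal{E},\mathcal{O})$ be the derived functors of $p_*\mathcal{H}om(\mathcal{E},-)$ evaluated at $\mathcal{O}$, and let $\tau^i(b)\colon\mathcal{E}xt^i_p(\mathcal{E},\mathcal{O})\otimes k(b)\to\operatorname{Ext}^i(\mathcal{E}_b,\mathcal{O})$ be the base change maps. If $\tau^i(b)$ is surjective, then it is bijective, and in that case $\tau^{i-1}(b)$ is surjective if and only if $\mathcal{E}xt^i_p(\mathcal{E},\mathcal{O})$ is locally free near $b$.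

\begin{proof}[Proof of Theorem~\ref{thm:B}: the isomorphism for $r\ge13$]
Since both moduli spaces corepresent their functors, it suffices to give mutually inverse constructions on families that commute with base change. Lemma~\ref{lem:kernel}(d) sends $\mathcal{T}$ to $\ker(p^*p_*\mathcal{T}\to\mathcal{T})$.

Conversely, let $\mathcal{E}$ be a family over $B$ with fibers $E_b=E_{T_b}$ in $M(v_r)$, and $U_b=H^0(T_b)$. Apply $\operatorname{Hom}(-,\mathcal{O})$ to \eqref{eq:def}. As $\operatorname{Ext}^i(T_b,\mathcal{O})=H^{3-i}(T_b(-4))^*=0$ for $i=0,1$, we get $\operatorname{Hom}(E_b,\mathcal{O})=U_b^*$. Moreover $\operatorname{Ext}^1(E_b,\mathcal{O})=\operatorname{Ext}^2(T_b,\mathcal{O})=H^1(T_b(-4))^*$, which vanishes by Lemma~\ref{lem:curves}(ii) because $\chi(T_b(-4))=r-12>0$. So $\tau^1(b)$ is surjective, hence bijective, and $\mathcal{E}xt^1_p(\mathcal{E},\mathcal{O})=0$ by Nakayama's lemma. Then $\tau^0(b)$ is surjective, hence bijective, and since $\tau^{-1}(b)$ is trivially surjective, $\mathcal{A}=p_*\mathcal{H}om(\mathcal{E},\mathcal{O})$ is locally free of rank $r$ with fibers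 $U_b^*$. Its formation commutes with base change, because the comparison map is a map of vector bundles that is bijective on fibers. The tautological map $\mathcal{E}\to p^*\mathcal{A}^\vee$ restricts on each fiber to the inclusion $E_b\subset U_b\otimes\mathcal{O}$. By (B2) it is injective, and its cokernel $\mathcal{T}$ is a family with fibers $T_b$.

The constructions are inverse. Starting from $\mathcal{E}$, we have $Rp_*\mathcal{E}=0$ by (B1), so $\mathcal{A}^\vee\to p_*\mathcal{T}$ is an isomorphism and $\mathcal{E}=\ker(p^*p_*\mathcal{T}\to\mathcal{T})$. Starting from $\mathcal{T}$, the inclusion $\mathcal{E}\subset p^*p_*\mathcal{T}$ induces a map $(p_*\mathcal{T})^\vee\to\mathcal{A}$ of vector bundles that is bijective on fibers. It identifies $\mathcal{E}\to p^*\mathcal{A}^\vee$ with this inclusion, whose cokernel is $\mathcal{T}$.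
\end{proof}

For $r=11$ we have $\chi(T_b(-4))=-1$, so $\operatorname{Ext}^1(E_b,\mathcal{O})\ne0$ and the base change argument does not apply; this is the only place where $r\ge13$ is used.

\begin{thebibliography}{9}

\bibitem{AK} Altman and Kleiman, \emph{Compactifying the Picard scheme}.

\bibitem{HL} Huybrechts and Lehn, \emph{The Geometry of Moduli Spaces of Sheaves}.

\bibitem{Lange} Lange, \emph{Universal families of extensions}.

\bibitem{Schmidt} Benjamin Schmidt, \emph{Rank two sheaves with maximal third Chern character in three-dimensional projective space}, arXiv:1811.11951 (2018).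

\end{thebibliography}
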